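\title{Complete Kac--Moody groups over finite fields with nontrivial centralizer lattice}

\begin{abstract}
Let $p\ge 5$ be a prime and let $m,n$ be positive multiples of $p-1$. We study the complete geometric Kac--Moody group over $\mathbb F_p$ whose generalized Cartan matrix has rank two and off-diagonal entries $-m$ and $-n$. Its building is a $(p+1)$-regular tree. We show that every half-tree has a nontrivial pointwise fixator, that the group has compact open subgroups splitting as direct products of $p+1$ infinite factors, and that the Boolean algebra of clopen sets of ends embeds in the centralizer lattice. Hence complete geometric Kac--Moody groups over finite fields need not have trivial centralizer lattice. The proof describes the action on the tree recursively, encodes it by polynomials over $\mathbb F_p$, and separates the branches at a vertex by means of Wronskians.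
\end{abstract}

\section{Introduction}

\subsection*{The centralizer lattice}
Let $G$ be a totally disconnected locally compact (t.d.l.c.) group. Two closed subgroups $H,H'$ are \emph{locally equivalent} if $H\cap H'$ is open in both; we write $[H]$ for the class of $H$. A subgroup is \emph{locally normal} if its normalizer is open. Let $\mathrm{LN}(G)$ be the set of closed locally normal subgroups. The \emph{structure lattice} $\mathcal{LN}(G)$ is the set of local classes of members of $\mathrm{LN}(G)$, with the order induced by inclusion: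
\[
[K]\le[L]\iff K\cap L\text{ is open in }K .
\]
Let $\mathcal S$ be the class of compactly generated, topologically simple, nondiscrete t.d.l.c.\ groups. For $G\in\mathcal S$, the local classes of the members of
\[
\mathrm{LC}(G)=\{\mathrm C_G(K)\mid K\in \mathrm{LN}(G)\}
\]
form a sub-poset $\mathcal{LC}(G)$ of $\mathcal{LN}(G)$ that is a Boolean algebra, the \emph{centralizer lattice} of $G$. It contains the class $0$ of the trivial subgroup and the class $\infty$ of the open subgroups, and it is called \emph{trivial} if it contains nothing else. Both lattices are local invariants: they are naturally identified with the corresponding lattices of any open subgroup.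

A closed subgroup represents $0$ exactly when it is discrete. So a class in $\mathcal{LC}(G)\setminus\{0,\infty\}$ comes from a pair $K$, $\mathrm C_G(K)$ of commuting locally normal subgroups in which $\mathrm C_G(K)$ is neither discrete nor open. The centralizer lattice thus records to what extent $G$ looks, near the identity, like a direct product. Two groups acting on trees show the extreme behaviors. In the full automorphism group of a regular tree of degree at least $3$, removing an open edge leaves two half-trees, and their pointwise fixators are commuting, nondiscrete, locally normal subgroups. In a group of matrices nothing of the kind happens.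

\begin{example}\label{ex:psl2}
Let $k=\mathbb F_q(\!(t)\!)$ and $S=\mathrm{PSL}_2(k)$. The only centralizers of closed locally normal subgroups of $S$ are $S$ and $1$. Indeed, let $K\ne1$ have open normalizer, let $1\neq g\in K$, and let $z$ centralize $K$. Put
\[
u(a,b,c)=\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\b&1\end{pmatrix}\begin{pmatrix}1&c\\0&1\end{pmatrix}=\begin{pmatrix}1+ab&a+c+abc\\ b&1+bc\end{pmatrix}.
\]
For $a,b,c$ in some ideal $t^M\mathbb F_q[[t]]$ the element $u=u(a,b,c)$ normalizes $K$, so $z$ commutes with $ugu^{-1}$. This condition says that a certain matrix with entries polynomial in $a,b,c$ is scalar; as it holds on a product of three infinite sets, it holds for all $a,b,c\in k$. The $u(a,b,c)$ include all matrices of $\mathrm{SL}_2(k)$ with nonzero lower left entry, and these are dense. So $z$ commutes with all conjugates of $g$, which generate the simple group $S$, and $z=1$.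
\end{example}

\subsection*{Kac--Moody groups}
Let $A$ be a generalized Cartan matrix, $\mathcal D$ a Kac--Moody root datum with matrix $A$, and $\mathcal G_{\mathcal D}$ the associated Tits functor, so that $\mathcal G_{\mathcal D}(\mathbb F_q)$ is the minimal Kac--Moody group of type $\mathcal D$ over the finite field $\mathbb F_q$. It has a twin root group datum (RGD system) and so acts on a twin building $(X_+,X_-)$. The building $X_+$ is locally finite, and $\mathrm{Aut}(X_+)$ is a t.d.l.c.\ group for the permutation topology, in which the pointwise fixators of finite sets form a basis of identity neighborhoods. The \emph{complete geometric Kac--Moody group} $G$ is the closure of the image of $\mathcal G_{\mathcal D}(\mathbb F_q)$ in $\mathrm{Aut}(X_+)$, and $G^{(1)}$ is the closure of the image of the subgroup generated by the root groups. Assume that $A$ is indecomposable and of non-finite type. It is known that $G^{(1)}$ is then an open normal subgroup of finite index in $G$ and that $G^{(1)}\in\mathcal S$; the centralizer lattice of $G$ is understood to be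 $\mathcal{LC}(G^{(1)})$. The following question comes from Caprace, Marquis and Reid~\cite{CMR}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathcal{LC}(G^{(1)})=\{0,\infty\}$ for every indecomposable $A$ of non-finite type, every root datum $\mathcal D$ with matrix $A$, and every finite field $\mathbb F_q$?}
\medskip

The simplest case suggests a positive answer. For the affine matrix $\left(\begin{smallmatrix}2&-2\\-2&2\end{smallmatrix}\right)$ the root groups are realized in $\mathrm{SL}_2(\mathbb F_q[t,t^{-1}])$, the building $X_+$ is the tree of $\mathrm{SL}_2(\mathbb F_q(\!(t)\!))$, and $G^{(1)}=\mathrm{PSL}_2(\mathbb F_q(\!(t)\!))$, whose centralizer lattice is trivial by Example~\ref{ex:psl2}. (We recall this standard identification for orientation only; no proof below depends on it.) For any $A$, the group is generated by a torus and copies of $\mathrm{SL}_2(\mathbb F_q)$ subject to relations of the same shape, and one may expect the same rigidity. The answer is nevertheless negative.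

\subsection*{Results}
The following assumptions are in force in the theorems below and from Section~\ref{sec:KM} on:
\begin{equation}\label{eq:standing}
p\ge5\ \text{prime},\qquad m,n\ \text{positive multiples of } p-1,\qquad A=\begin{pmatrix}2&-m\\-n&2\end{pmatrix},\qquad q=p,
\end{equation}
and $\mathcal D$ is any root datum with matrix $A$. Since $m,n\ge4$, the matrix $A$ is indecomposable of indefinite type. The Weyl group is infinite dihedral, so $X:=X_+$ is a $(p+1)$-regular tree whose edges are the chambers. A \emph{half-tree} is a connected component of $X$ minus the interior of an edge. For a clopen subset $C$ of the space of ends $\partial X$, let $\mathrm{Rist}(C)\le G^{(1)}$ be the pointwise fixator of $\partial X\setminus C$.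

\begin{theorem}\label{thm:A}
Assume \eqref{eq:standing}.
\begin{itemize}
\item[(a)] For every half-tree $H$, the pointwise fixator of $H$ in $G^{(1)}$ is nontrivial.
\item[(b)] $\mathcal{LC}(G^{(1)})\neq\{0,\infty\}$.
\end{itemize}
\end{theorem}

So the Question has a negative answer. The smallest counterexample in this family is $q=5$, $A=\left(\begin{smallmatrix}2&-4\\-4&2\end{smallmatrix}\right)$, with any root datum. Both statements have a stronger form.

\begin{theorem}\label{thm:B}
Assume \eqref{eq:standing}.
\begin{itemize}
\item[(a)] $G^{(1)}$ is locally decomposable: for each vertex $v$ it has a compact open subgroup that is the direct product of $p+1$ pairwise isomorphic infinite closed subgroups, one for each edge $e$ at $v$, the factor of $e$ being supported on the half-tree at $e$ not containing $v$.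
\item[(b)] The map $C\mapsto[\mathrm{Rist}(C)]$ is a $G^{(1)}$-equivariant embedding of Boolean algebras from the algebra of clopen subsets of the Cantor set $\partial X$ into $\mathcal{LC}(G^{(1)})$.
\end{itemize}
\end{theorem}

\subsection*{Method}
Section~\ref{sec:rist} derives the statements on $\mathcal{LC}$ from Theorem~\ref{thm:A}(a). The rest of the paper constructs automorphisms supported on a single branch at a vertex. The group $U_+$ generated by the positive root groups acts on the tree in a self-similar way: an element fixing the edges at a vertex acts on each branch as another element of $U_+$, its \emph{section} (Section~\ref{sec:sections}). At depth two this action is recorded by a function $F\colon\mathbb F_p\to\mathbb F_p$, that is, by a polynomial of degree at most $p-1$, and the divisibility of $m$ and $n$ by $p-1$ makes every such polynomial occur. The central computation (Section~\ref{sec:poly}) is that the section on the branch indexed by $r$ has, in the abelianization of the relevant finite quotients, the image $(F(r),-F'(r))$. Commutators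 therefore produce Wronskians $F_1F_2'-F_2F_1'$, and for $p\ge5$ these span all functions on $\mathbb F_p$, including the indicator function of one branch. Section~\ref{sec:example} carries this out by hand for $p=5$; Sections~\ref{sec:induction} and~\ref{sec:product} do it at every depth and pass to the limit.

\section{Rigid stabilizers and the centralizer lattice}\label{sec:rist}

In this section $X$ is a regular tree of finite degree at least $4$ and $S\in\mathcal S$ is a closed subgroup of $\mathrm{Aut}(X)$; the groups $\mathrm{Rist}(C)$ are taken in $S$.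

An \emph{end} of $X$ is a class of geodesic rays, two rays being equivalent if they share a subray. For a half-tree $H$ let $\partial H$ be the set of ends represented by rays in $H$, and let $H^*$ be the other half-tree at the same edge, so that $\partial X=\partial H\sqcup\partial H^*$. The sets $\partial H$ form a basis of clopen sets for a topology that makes $\partial X$ a Cantor set. Cutting the ray from a vertex $o$ to an end $\xi$ at its successive edges gives a neighborhood basis of $\xi$ by sets $\partial H$ with $H$ farther and farther from $o$. Hence: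
\begin{equation}\label{eq:basis}
\text{\parbox{0.82\textwidth}{for every ball $B$, every end has a neighborhood basis of sets $\partial H$ with $H$ disjoint from $B$.}}
\end{equation}

\begin{lemma}\label{lem:rist-basic}
Let $C,C'\subseteq\partial X$ be clopen, $H$ a half-tree and $s\in S$.
\begin{itemize}
\item[(a)] $\mathrm{Rist}(C)\cap\mathrm{Rist}(C')=\mathrm{Rist}(C\cap C')$ and $s\,\mathrm{Rist}(C)s^{-1}=\mathrm{Rist}(sC)$.
\item[(b)] $\mathrm{Rist}(\emptyset)=1$, and $\mathrm{Rist}(\partial H)$ is the pointwise fixator of $H^*$. In particular $\mathrm{Rist}(\partial H)$ fixes pointwise every ball disjoint from $H$.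
\item[(c)] $\mathrm{Rist}(C)$ is closed and locally normal.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is immediate from the definition. For (b), if three ends lie in three different directions at a vertex $v$, then $v$ is the only vertex common to the three geodesic lines joining them, so an automorphism fixing the three ends fixes $v$. This applies to every vertex of $X$, which gives $\mathrm{Rist}(\emptyset)=1$. If $v\in H^*$, all directions at $v$ but the one toward $H$ lead into $H^*$; since the degree is at least $4$, there are three of them, and an automorphism fixing $\partial H^*$ pointwise fixes $v$. Conversely, an automorphism fixing $H^*$ pointwise fixes $\partial H^*$ pointwise. The vertices of a ball disjoint from $H$ lie in $H^*$.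

For (c), suppose $s\xi\ne\xi$ and choose a half-tree $H_1$ with $s\xi\in\partial H_1$ and $\xi\notin\partial H_1$. Every $s'$ that agrees with $s$ on the edge defining $s^{-1}H_1$ maps $s^{-1}H_1$ to $H_1$, so $s'\xi\neq\xi$. Thus stabilizers of ends are closed, and so is $\mathrm{Rist}(C)$. By compactness $C$ is a finite union of sets $\partial H$. The fixator of a ball containing the defining edges is open and stabilizes $C$, so it normalizes $\mathrm{Rist}(C)$ by (a).
\end{proof}

Assume from now on in this section that \emph{every half-tree has a nontrivial pointwise fixator in $S$}. By Lemma~\ref{lem:rist-basic}(b) this says that $\mathrm{Rist}(\partial H)\ne1$ for all $H$. The point of the next lemma is that these small groups detect every movement of ends.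

\begin{lemma}\label{lem:detect}
Let $C$ be clopen and $B$ a ball. If $z\in S$ centralizes $\mathrm{Rist}(\partial H)$ for every half-tree $H$ disjoint from $B$ with $\partial H\subseteq C$, then $z$ fixes $C$ pointwise.
\end{lemma}

\begin{proof}
Suppose $z\xi\neq\xi$ with $\xi\in C$. Take disjoint open neighborhoods $V$ of $\xi$ and $V'$ of $z\xi$, and by \eqref{eq:basis} a half-tree $H$ disjoint from $B$ with $\xi\in\partial H\subseteq C\cap V\cap z^{-1}V'$. Then $z\partial H\cap\partial H=\emptyset$. For $1\ne k\in\mathrm{Rist}(\partial H)$ we get $k=zkz^{-1}\in\mathrm{Rist}(\partial H)\cap\mathrm{Rist}(z\partial H)=\mathrm{Rist}(\emptyset)=1$, a contradiction.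
\end{proof}

\begin{proposition}\label{prop:LC}
Suppose that every half-tree has a nontrivial pointwise fixator in $S$. Then $C\mapsto[\mathrm{Rist}(C)]$ is an $S$-equivariant embedding of Boolean algebras from the clopen subsets of $\partial X$ into $\mathcal{LC}(S)$. In particular $\mathcal{LC}(S)\ne\{0,\infty\}$.
\end{proposition}

\begin{proof}
Write $C^c=\partial X\setminus C$.

\emph{The map takes values in $\mathcal{LC}(S)$.} We claim $\mathrm C_S(\mathrm{Rist}(C))=\mathrm{Rist}(C^c)$. An element of $\mathrm{Rist}(C)$ and an element of $\mathrm{Rist}(C^c)$ both preserve $C$ and $C^c$, and on each of these sets one of them is the identity. So they commute on $\partial X$, hence in $S$ because $\mathrm{Rist}(\emptyset)=1$. Conversely, an element centralizing $\mathrm{Rist}(C)$ centralizes $\mathrm{Rist}(\partial H)$ whenever $\partial H\subseteq C$, and so fixes $C$ pointwise by Lemma~\ref{lem:detect}. Applying the claim to $C^c$ and using Lemma~\ref{lem:rist-basic}(c), we get $\mathrm{Rist}(C)\in\mathrm{LC}(S)$.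

\emph{It is an equivariant order embedding.} Equivariance is Lemma~\ref{lem:rist-basic}(a). If $C\subseteq C'$ then $\mathrm{Rist}(C)\le\mathrm{Rist}(C')$. If $C\not\subseteq C'$, choose $H$ with $\partial H\subseteq C\setminus C'$. The group $\mathrm{Rist}(\partial H)$ is not discrete: given a ball $B$, by \eqref{eq:basis} there is $H'$ disjoint from $B$ with $\partial H'\subseteq\partial H$, and $\mathrm{Rist}(\partial H')$ is a nontrivial subgroup of $\mathrm{Rist}(\partial H)$ fixing $B$. If $\mathrm{Rist}(C)\cap\mathrm{Rist}(C')$ were open in $\mathrm{Rist}(C)$, its intersection with $\mathrm{Rist}(\partial H)$, which is $\mathrm{Rist}(\emptyset)=1$, would be open in $\mathrm{Rist}(\partial H)$. Hence $[\mathrm{Rist}(C)]\not\le[\mathrm{Rist}(C')]$. Since $\mathrm{Rist}(\emptyset)=1$ and $\mathrm{Rist}(\partial X)=S$ represent $0$ and $\infty$, any proper nonempty clopen set, for instance $\partial H$, gives a third class.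

\emph{Meets.} If $[K]$ is a lower bound of $[\mathrm{Rist}(C)]$ and $[\mathrm{Rist}(C')]$, then $K\cap \mathrm{Rist}(C)\cap\mathrm{Rist}(C')=K\cap\mathrm{Rist}(C\cap C')$ is open in $K$. So $[\mathrm{Rist}(C\cap C')]$ is the meet in $\mathcal{LC}(S)$.

\emph{Complements.} The meet of $[\mathrm{Rist}(C)]$ and $[\mathrm{Rist}(C^c)]$ is $0$. Let $[L]$ be an upper bound of both in $\mathcal{LC}(S)$, with $L=\mathrm C_S(M)$ and $M\in\mathrm{LN}(S)$. As $L$ meets $\mathrm{Rist}(C)$ and $\mathrm{Rist}(C^c)$ in open subgroups, there is a ball $B$ whose fixators in these two groups lie in $L$. By Lemma~\ref{lem:rist-basic}(b), $L$ contains $\mathrm{Rist}(\partial H)$ for all $H$ disjoint from $B$ with $\partial H\subseteq C$ or $\partial H\subseteq C^c$. So $M$ centralizes all these groups, and Lemma~\ref{lem:detect}, applied to $C$ and to $C^c$, shows that $M$ fixes $\partial X$ pointwise. Thus $M=1$ and $L=S$: the join in $\mathcal{LC}(S)$ is $\infty$.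

In the Boolean algebra $\mathcal{LC}(S)$ (this is the only place where $S\in\mathcal S$ is used) the complement of $x$ is the unique $y$ with $x\wedge y=0$ and $x\vee y=\infty$. So the map preserves complements and meets, hence joins by De Morgan's laws.
\end{proof}

\section{The group, its tree and its root groups}\label{sec:KM}

Put $\Gamma=\mathcal G_{\mathcal D}(\mathbb F_p)$ and let $\Gamma^\dagger\le\Gamma$ be the subgroup generated by the root groups. Throughout, $\{i,j\}=\{1,2\}$, and $A=(a_{kl})$, so $a_{12}=-m$ and $a_{21}=-n$.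

The Weyl group $W=\langle s_1,s_2\rangle$ acts on $\mathbb Z\alpha_1\oplus\mathbb Z\alpha_2$ by $s_i\alpha_i=-\alpha_i$ and $s_i\alpha_j=\alpha_j-a_{ij}\alpha_i$, that is,
\begin{equation}\label{eq:reflection}
s_i(c_i\alpha_i+c_j\alpha_j)=(|a_{ij}|c_j-c_i)\,\alpha_i+c_j\alpha_j .
\end{equation}
The \emph{real roots} form the set $\Delta^{re}=W\alpha_1\cup W\alpha_2$. A real root is \emph{positive} if its coefficients are nonnegative and \emph{negative} if they are nonpositive; $\Delta^{re}_+$ is the set of positive ones. A pair of real roots is \emph{prenilpotent} if some element of $W$ makes both positive and some element of $W$ makes both negative. We use the following standard facts \cite{Tits,Remy}. The standard torus $T\le\Gamma$ is finite.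

\begin{itemize}
\item[(KM1)] $(T,(U_\alpha)_{\alpha\in\Delta^{re}})$ is an RGD system; there are isomorphisms $x_\alpha\colon\mathbb F_p\to U_\alpha$, and $T$ normalizes each $U_\alpha$.
\item[(KM2)] For $i=1,2$ there is a homomorphism $\varphi_i\colon \mathrm{SL}_2(\mathbb F_p)\to\Gamma^\dagger$ with
\[
\varphi_i\begin{pmatrix}1&r\\0&1\end{pmatrix}=x_i(r):=x_{\alpha_i}(r),\quad y_i(r):=\varphi_i\begin{pmatrix}1&0\\r&1\end{pmatrix}\in U_{-\alpha_i},\quad h_i(\mu):=\varphi_i\begin{pmatrix}\mu&0\\0&\mu^{-1}\end{pmatrix}\in T,
\]
and $h_i(\mu)x_j(s)h_i(\mu)^{-1}=x_j(\mu^{a_{ij}}s)$. The element $n_i=\varphi_i\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ satisfies $n_i^{\pm1}U_\alpha n_i^{\mp1}=U_{s_i\alpha}$.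
\item[(KM3)] If $\{\alpha,\beta\}$ is prenilpotent and $\alpha\ne\beta$, then $[U_\alpha,U_\beta]$ lies in the subgroup generated by the $U_\gamma$ with $\gamma\in\Delta^{re}\cap(\mathbb Z_{>0}\alpha+\mathbb Z_{>0}\beta)$.
\item[(KM4)] Let $U_+=\langle U_\beta:\beta\in\Delta^{re}_+\rangle$, $B_+=TU_+$ and $P_i=B_+\cup B_+n_iB_+$. The edges of $X$ are the cosets in $\Gamma/B_+$ and the vertices are the cosets in $\Gamma/P_1\sqcup\Gamma/P_2$; the edge $gB_+$ joins $gP_1$ and $gP_2$. Put $c=B_+$ and $v_i=P_i$. The group $U_{\alpha_i}$ acts simply transitively on the $p$ edges at $v_i$ other than $c$, which are $d^i_r:=x_i(r)n_ic$, $r\in\mathbb F_p$.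
\end{itemize}
We use the same letter for an element of $\Gamma$ and for the automorphism of $X$ it induces. Since $\mu^{p-1}=1$ on $\mathbb F_p^\times$ and $p-1$ divides $a_{ij}$, (KM2) gives
\begin{equation}\label{eq:torus}
h_i(\mu)\ \text{centralizes}\ U_{\alpha_j}\qquad(\mu\in\mathbb F_p^\times).
\end{equation}
This is the form in which the divisibility hypothesis enters.

To compute the action of $U_+$ on $X$ we need to know which root groups commute. The positive roots fall into two sequences,
\[
\Phi^{(1)}=\{\alpha_1,\,s_1\alpha_2,\,s_1s_2\alpha_1,\dots\},\qquad \Phi^{(2)}=\{\alpha_2,\,s_2\alpha_1,\,s_2s_1\alpha_2,\dots\},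
\]
related by $\Phi^{(i)}=\{\alpha_i\}\cup s_i\Phi^{(j)}$.

\begin{lemma}\label{lem:roots}
\begin{itemize}
\item[(a)] Every $\beta\in\Phi^{(j)}$ has the form $c_i\alpha_i+c_j\alpha_j$ with $c_j>c_i\ge0$.
\item[(b)] $\Delta^{re}_+=\Phi^{(1)}\sqcup\Phi^{(2)}$, every real root is positive or negative, and $s_i$ exchanges $\Phi^{(j)}$ and $\Phi^{(i)}\setminus\{\alpha_i\}$.
\item[(c)] Modulo $|a_{ji}|$, the coefficient of $\alpha_j$ is $0$ on $W\alpha_i$ and $\pm1$ on $W\alpha_j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induct on the position in the sequences, for both indices at once. The claim holds for $\alpha_j$. If it holds for $\beta\in\Phi^{(j)}$, then by \eqref{eq:reflection} the root $s_i\beta\in\Phi^{(i)}$ has coefficients $|a_{ij}|c_j-c_i>(|a_{ij}|-1)c_j\ge c_j>0$.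

(b) By (a) the two sequences are disjoint and consist of positive roots; in particular $-\alpha_i\notin\Phi^{(j)}$, so $s_i\Phi^{(j)}=\Phi^{(i)}\setminus\{\alpha_i\}$. The set $\pm(\Phi^{(1)}\cup\Phi^{(2)})$ contains $\alpha_1,\alpha_2$ and is stable under $s_1$ and $s_2$, so it equals $\Delta^{re}$.

(c) By \eqref{eq:reflection}, $s_i$ fixes $c_j$ and $s_j$ replaces it by $|a_{ji}|c_i-c_j$.
\end{proof}

\begin{lemma}\label{lem:commute}
\begin{itemize}
\item[(a)] If $\beta\in\Phi^{(j)}$, then $U_\beta$ commutes with $U_{-\alpha_i}$.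
\item[(b)] The root groups of two roots in the same $\Phi^{(j)}$ commute.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(\cdot|\cdot)$ be the symmetric bilinear form with $(\alpha_1|\alpha_1)=2n$, $(\alpha_2|\alpha_2)=2m$, $(\alpha_1|\alpha_2)=-mn$. Since $2(\alpha_j|\alpha_i)/(\alpha_i|\alpha_i)=a_{ij}$, the map $s_i$ is the orthogonal reflection in $\alpha_i$. So the form is $W$-invariant, real roots have positive norm, and $W$ contains the reflection $s_\beta$ in each real root $\beta$. For $\beta=c_i\alpha_i+c_j\alpha_j\in\Phi^{(j)}$, Lemma~\ref{lem:roots}(a) gives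
\[
(\alpha_i|\beta)=|a_{ji}|\,(2c_i-|a_{ij}|c_j)<0 .
\]
The pair $\{-\alpha_i,\beta\}$ is prenilpotent: $s_i$ makes both roots positive, while $s_\beta\beta=-\beta$ and $s_\beta(-\alpha_i)=-\alpha_i+\frac{2(\alpha_i|\beta)}{(\beta|\beta)}\beta$ are negative. By (KM3) it suffices to show that $\gamma=-k\alpha_i+l\beta$ is not a real root for integers $k,l\ge1$. Its norm
\[
(\gamma|\gamma)=k^2(\alpha_i|\alpha_i)+l^2(\beta|\beta)-2kl(\alpha_i|\beta)
\]
exceeds both $(\alpha_i|\alpha_i)$ and $(\beta|\beta)$, so $\gamma\notin W\alpha_i\cup W\beta$. If $\gamma$ were real we would have $\gamma\in W\alpha_j$, hence $\beta\notin W\alpha_j$ and $\beta\in W\alpha_i$. By Lemma~\ref{lem:roots}(c) the coefficient of $\alpha_j$ in $\gamma$ would be both $0$ and $\pm1$ modulo $|a_{ji}|\ge2$, which is absurd.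

(b) Each root group is abelian, so let the two roots be distinct. Conjugation by $n_k$ transports root groups along $s_k$. If neither root is $\alpha_j$, then $s_j$ moves both to earlier positions in $\Phi^{(i)}$. Repeating, we reach a pair $\alpha_k,\beta$ with $\beta\in\Phi^{(k)}\setminus\{\alpha_k\}$, and $s_k$ turns it into a pair as in (a).
\end{proof}

\section{Sections}\label{sec:sections}

Let $\mathcal T_i$ be the half-tree at $c$ containing $v_i$, viewed as a tree rooted at $v_i$. The group $U_+$ fixes $c$, $v_1$, $v_2$, and acts on $\mathcal T_1$ and $\mathcal T_2$. The element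
\[
\tau^i_r:=x_i(r)n_i\in\Gamma^\dagger\cap P_i\qquad(r\in\mathbb F_p)
\]
fixes $v_i$ and maps $c$ to $d^i_r$. Hence $\tau^i_r\mathcal T_j$ is the half-tree at $d^i_r$ not containing $v_i$, and $\mathcal T_i$ consists of $v_i$, the edges $d^i_r$ and the branches $\tau^i_r\mathcal T_j$ (Figure~\ref{fig:branches}). So $\mathcal T_1$ is built from $p$ copies of $\mathcal T_2$ and vice versa, and we can describe the action of $U_+$ recursively. The first step is the action on the edges at $v_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]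
\draw[thick] (0,0)--(-2,0) node[midway,above]{$c$};
\fill (0,0) circle (2pt) node[below left]{$v_i$};
\fill (-2,0) circle (2pt) node[below]{$v_j$};
\draw (-2,0)--(-4.2,0.6)--(-4.2,-0.6)--cycle;
\node[left] at (-4.2,0) {$\mathcal T_j$};
\foreach \x/\y in {0/2,1/1,2/0,3/-1,4/-2}{
\draw (0,0)--(2,\y);
\fill (2,\y) circle (2pt);
\draw (2,\y)--(4.2,{\y+0.4})--(4.2,{\y-0.4})--cycle;
\node[right] at (4.2,\y) {$\tau^i_{\x}\mathcal T_j$};
\node at (1.45,{0.72*\y+0.25}) {\small $d^i_{\x}$};}
\end{tikzpicture}
\caption{The $p+1$ branches at the vertex $v_i$ for $p=5$. The element $\tau^i_r$ fixes $v_i$, maps the edge $c$ to $d^i_r$, and so identifies the half-tree $\mathcal T_j$ with the branch behind $d^i_r$. The half-tree $\mathcal T_i$ is everything to the right of $c$.}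
\label{fig:branches}
\end{figure}

\begin{lemma}\label{lem:ell}
There is a homomorphism $\ell_i\colon U_+\to\mathbb F_p$ with $g\,d^i_r=d^i_{r+\ell_i(g)}$. It satisfies $\ell_i(x_i(s))=s$ and $\ell_i(U_\beta)=0$ for $\beta\in\Delta^{re}_+\setminus\{\alpha_i\}$.
\end{lemma}

\begin{proof}
We have $x_i(s)d^i_r=d^i_{r+s}$. Let $\beta\ne\alpha_i$ be positive. Then $n_i^{-1}U_\beta n_i=U_{s_i\beta}\le U_+$ fixes $c$, so $U_\beta$ fixes $d^i_0=n_ic$; it also fixes $c$. If $\beta\in\Phi^{(i)}$, then $U_\beta$ commutes with $U_{\alpha_i}$ and so fixes every $d^i_r=x_i(r)d^i_0$. If $\beta\in\Phi^{(j)}$, then $U_\beta$ commutes with $U_{-\alpha_i}=n_iU_{\alpha_i}n_i^{-1}$, which is transitive on the edges at $v_i$ other than $d^i_0$; one of them, $c$, is fixed by $U_\beta$, so all are. Thus all generators of $U_+$ act on the index set $\mathbb F_p$ by translations.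
\end{proof}

Put $U^{(i)}=\ker\ell_i$, the subgroup of $U_+$ fixing all edges at $v_i$. It contains $U_{\alpha_j}$. Moreover,
\begin{equation}\label{eq:gens}
U^{(i)}=\langle\, hU_\beta h^{-1}: h\in U_{\alpha_i},\ \beta\in\Delta^{re}_+\setminus\{\alpha_i\}\,\rangle .
\end{equation}
Indeed, the right side $N$ lies in $U^{(i)}$ and is normalized by all generators of $U_+$, so $U_+=NU_{\alpha_i}$, and $U_{\alpha_i}\cap U^{(i)}=1$.

An element $g\in U_+$ maps the branch $\tau^i_r\mathcal T_j$ to the branch $\tau^i_{r+\ell_i(g)}\mathcal T_j$. Pulling both back to $\mathcal T_j$ gives the \emph{section}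
\[
g|^i_r:=(\tau^i_{r+\ell_i(g)})^{-1}\,g\,\tau^i_r\in\Gamma .
\]
Inserting $\tau^i_{r+\ell_i(h)}(\tau^i_{r+\ell_i(h)})^{-1}$ between $g$ and $h$ gives the cocycle rule
\begin{equation}\label{eq:cocycle}
(gh)|^i_r=g|^i_{r+\ell_i(h)}\;h|^i_r ,
\end{equation}
so all sections are determined by those of the root groups.

\begin{lemma}\label{lem:sections}
\begin{itemize}
\item[(a)] $x_i(s)|^i_r=1$ for all $r$.
\item[(b)] Let $g\in U_\beta$ with $\beta\in\Phi^{(j)}$. Then $g|^i_0\in U_{s_i\beta}$ with $s_i\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$. For $r\ne0$ we have $g|^i_r=x_i(\frac1r)\,g'\,x_i(-\frac1r)$ with $g'\in U_\beta$ depending on $r$, and $g'=g$ if $\beta=\alpha_j$.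
\item[(c)] Let $g\in U_\beta$ with $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$. Then $g|^i_r=n_i^{-1}gn_i\in U_{s_i\beta}$ for all $r$, with $s_i\beta\in\Phi^{(j)}$.
\item[(d)] $g|^i_r\in U^{(i)}$ for all $g\in U_+$ and $r\in\mathbb F_p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds because $x_i(s)\tau^i_r=\tau^i_{r+s}$, and (c) because $g$ commutes with $x_i(r)$ by Lemma~\ref{lem:commute}(b). In (b), $g|^i_0=n_i^{-1}gn_i$. For $r\ne0$ the element $g$ need not commute with $x_i(r)$, but it commutes with $U_{-\alpha_i}$, so we rewrite $\tau^i_r$ with a factor from $U_{-\alpha_i}$ on the left. In $\mathrm{SL}_2(\mathbb F_p)$,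
\[
\begin{pmatrix}1&r\\0&1\end{pmatrix}\begin{pmatrix}0&1\\-1&0\end{pmatrix}=\begin{pmatrix}-r&1\\-1&0\end{pmatrix}=\begin{pmatrix}1&0\\\frac1r&1\end{pmatrix}\begin{pmatrix}-r&0\\0&-\frac1r\end{pmatrix}\begin{pmatrix}1&-\frac1r\\0&1\end{pmatrix},
\]
so $\tau^i_r=y_i(\frac1r)h_i(-r)x_i(-\frac1r)$. By Lemma~\ref{lem:commute}(a),
\[
g|^i_r=x_i(\tfrac1r)\,g'\,x_i(-\tfrac1r),\qquad g'=h_i(-r)^{-1}\,g\,h_i(-r),
\]
with $g'\in U_\beta$ by (KM1), and $g'=g$ for $\beta=\alpha_j$ by \eqref{eq:torus}. Finally, $\ell_i$ vanishes on all sections in (a)--(c) by Lemma~\ref{lem:ell}, and (d) follows from \eqref{eq:cocycle}.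
\end{proof}

Part (d) closes the recursion and tells us which groups to study: on each copy of $\mathcal T_j$ at $v_i$ we see the action of an element of $U^{(i)}$ on $\mathcal T_j$. Let $\mathcal T^k_i$ be the ball of radius $k$ about $v_i$ in $\mathcal T_i$, and let
\[
\mathcal V^{(i)}_k:=\text{the image of }U^{(j)}\text{ in }\mathrm{Aut}(\mathcal T^k_i).
\]
For $g\in U_+$ and $y\in\mathcal T^k_j$ we have $g\,\tau^i_r y=\tau^i_{r+\ell_i(g)}\,g|^i_r\,y$. Therefore:
\begin{equation}\label{eq:action}
\text{\parbox{0.82\textwidth}{the action of $g$ on $\mathcal T^{k+1}_i$ determines, and is determined by, $\ell_i(g)$ and the images of the sections $g|^i_r$ in $\mathcal V^{(j)}_k$.}}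
\end{equation}
In particular $\ell_i$ factors through $\mathcal V^{(i)}_k$ for $k\geq1$, and by \eqref{eq:cocycle} the kernel of $\ell_i$ in $\mathcal V^{(i)}_{k+1}$, of index at most $p$, embeds in $(\mathcal V^{(j)}_k)^{\mathbb F_p}$. Since $\mathcal V^{(i)}_0=1$, all $\mathcal V^{(i)}_k$ are finite $p$-groups by induction.

For $g\in U^{(i)}$ the branch $\mathcal T_j$ itself is on the same footing as the others. Put $\mathbb P=\mathbb F_p\cup\{\infty\}$, $\tau^i_\infty=1$ and $g|^i_\infty=g$. By \eqref{eq:cocycle}, $g\mapsto(g|^i_\omega)_{\omega\in\mathbb P}$ is a homomorphism $U^{(i)}\to(U^{(i)})^{\mathbb P}$, and the action of $g$ on the ball of radius $k+1$ about $v_i$ in $X$ is given by its image in $(\mathcal V^{(j)}_k)^{\mathbb P}$. Our goal is to show that this image contains a large direct power.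

\section{Depth two: polynomials and their derivatives}\label{sec:poly}

Let $\mathcal P_{\le d}$ be the space of polynomials over $\mathbb F_p$ of degree at most $d$. We identify functions $\mathbb F_p\to\mathbb F_p$ with $\mathcal P_{\le p-1}$. Translation $f(r)\mapsto f(r+s)$ preserves each $\mathcal P_{\le d}$ and the coefficient of $r^d$ on it, so the identification is compatible with translations, and the formal derivative $f'$ of a function is defined and commutes with translations. For $1\le d\le p-1$ the difference operator $\nabla f(r)=f(r+1)-f(r)$ sends $r^d$ to $dr^{d-1}+\cdots$, so it maps $\mathcal P_{\le d}$ onto $\mathcal P_{\le d-1}$. Note that $r^{p-1}$ is the indicator function of $\mathbb F_p\setminus\{0\}$.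

For $g\in U_+$ put
\[
F^i_g(r):=\ell_j(g|^i_r).
\]
By \eqref{eq:action} the action of $g$ on $\mathcal T_i^2$ determines, and is determined by, the pair $(\ell_i(g),F^i_g)$. From \eqref{eq:cocycle},
\begin{equation}\label{eq:Fcocycle}
F^i_{gh}(r)=F^i_g(r+\ell_i(h))+F^i_h(r),
\end{equation}
and Lemmas~\ref{lem:ell} and~\ref{lem:sections} give the values on generators:
\begin{equation}\label{eq:Fgen}
F^i_{x_i(s)}=0,\qquad F^i_{x_j(s)}=s\,r^{p-1},\qquad F^i_u\ \text{is constant for }u\in U_\beta,\ \beta\in\Delta^{re}_+\setminus\{\alpha_1,\alpha_2\}.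
\end{equation}
Indeed, the section of $x_j(s)$ is a conjugate of $x_j(s)$ in $U_+$ for $r\neq0$ and lies in $U_{s_i\alpha_j}$ for $r=0$; for $\beta\in\Phi^{(j)}\setminus\{\alpha_j\}$ the function $\ell_j$ vanishes on all sections; and for $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$ the section does not depend on $r$. Also \eqref{eq:Fcocycle} and $F^i_{x_i(s)}=0$ give
\begin{equation}\label{eq:Fconj}
F^i_{x_i(a)\,g\,x_i(-a)}(r)=F^i_g(r-a)\qquad(g\in U_+).
\end{equation}

\begin{remark}\label{rem:divisible}
Everything so far, except \eqref{eq:torus} and its two consequences, holds for all $m,n\ge2$. If $|a_{ij}|\equiv d \pmod{p-1}$ with $1\le d\le p-1$, the proof of Lemma~\ref{lem:sections}(b) gives $g'=x_j((-r)^ds)$ for $g=x_j(s)$, so $F^i_{x_j(s)}=s(-r)^d$, and by \eqref{eq:Fcocycle} every $F^i_g$ has degree at most $d$. In the affine case $m=n=2$ only quadratic polynomials occur. The hypothesis $(p-1)\mid m,n$ is the case $d=p-1$, in which no function is excluded.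
\end{remark}

\begin{lemma}\label{lem:Fonto}
\begin{itemize}
\item[(a)] For $g\in U_+$, the coefficient of $r^{p-1}$ in $F^i_g$ is $\ell_j(g)$.
\item[(b)] $g\mapsto F^i_g$ is a homomorphism from $U^{(i)}$ onto $\mathcal P_{\le p-1}$, and it maps $U^{(1)}\cap U^{(2)}$ onto $\mathcal P_{\le p-2}$. Explicitly, for $f\in\mathcal P_{\le p-2}$ the product
\[
u_f:=\prod_{a\in\mathbb F_p}x_i(a)\,x_j(-f(a))\,x_i(-a),
\]
taken in any order, lies in $U^{(1)}\cap U^{(2)}$ and satisfies $F^i_{u_f}=f$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Fcocycle} this coefficient is a homomorphism $U_+\to\mathbb F_p$, and by \eqref{eq:Fgen} it agrees with $\ell_j$ on generators.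

(b) Additivity on $U^{(i)}$ is \eqref{eq:Fcocycle} with $\ell_i(h)=0$. Define $u_f\in U^{(i)}$ by the same formula for any function $f$. By \eqref{eq:Fgen} and \eqref{eq:Fconj},
\[
F^i_{u_f}(r)=-\sum_a f(a)(r-a)^{p-1}=-\sum_{a\ne r}f(a)=f(r)-\sum_af(a).
\]
The linear map $f\mapsto f-\sum_a f(a)$ is injective, since a constant function has sum $0$; hence it is onto. If $\deg f\le p-2$ then $\sum_af(a)=0$, because $\sum_a a^e=0$ for $0\le e\le p-2$. By (a), an element $g\in U^{(i)}$ lies in $U^{(j)}$ exactly when $\deg F^i_g\le p-2$.
\end{proof}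

We write $[x,y]=x^{-1}y^{-1}xy$, and $\gamma_1(Q)=Q$, $\gamma_{l+1}(Q)=[\gamma_l(Q),Q]$ for the lower central series of a group $Q$.

\begin{lemma}\label{lem:V2}
The map $g\mapsto(\ell_i(g),F^i_g)$ identifies $\mathcal V^{(i)}_2$ with $\mathbb F_p\times\mathcal P_{\le p-2}$ under the product $(\ell_1,f_1)(\ell_2,f_2)=(\ell_1+\ell_2,\,f_1(r+\ell_2)+f_2(r))$. In this group
\begin{equation}\label{eq:comm}
[(\ell_1,f_1),(\ell_2,f_2)]=\bigl(0,\ f_1(r+\ell_2)-f_1(r)-f_2(r+\ell_1)+f_2(r)\bigr),
\end{equation}
and $\gamma_2(\mathcal V^{(i)}_2)=\{0\}\times\mathcal P_{\le p-3}$.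
\end{lemma}

\begin{proof}
The map is injective on $\mathcal V^{(i)}_2$ by \eqref{eq:action}, has $\deg F^i_g\le p-2$ for $g\in U^{(j)}$ by Lemma~\ref{lem:Fonto}(a), and is onto because $x_i(\ell)u_f\in U^{(j)}$ maps to $(\ell,f)$. The product is \eqref{eq:Fcocycle}. Since $(L,\phi)(0,\chi)=(L,\phi+\chi)$, we have $(L,\phi)^{-1}(L,\psi)=(0,\psi-\phi)$; applying this to $[x,y]=(yx)^{-1}(xy)$ gives \eqref{eq:comm}. The right side of \eqref{eq:comm} lies in $\{0\}\times\mathcal P_{\le p-3}$, and $[(0,f),(1,0)]=(0,\nabla f)$ realizes every element of it.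
\end{proof}

The abelianization of $\mathcal V^{(i)}_2$ is thus $\mathbb F_p^2$, given by $\ell_i$ and the top coefficient of $F^i$. This is the invariant to follow through the recursion. Define
\[
\lambda_i(g):=-\bigl(\text{coefficient of }r^{p-2}\text{ in }F^i_g\bigr),\qquad \pi_i:=(\ell_i,\lambda_i)\colon U^{(j)}\to\mathbb F_p^2 .
\]
By Lemma~\ref{lem:V2}, $\pi_i$ is a surjective homomorphism that factors through $\mathcal V^{(i)}_k$ for every $k\ge2$, and its kernel in $\mathcal V^{(i)}_2$ is $\gamma_2(\mathcal V^{(i)}_2)$. We record the values of $\lambda_j$ on the generators \eqref{eq:gens} of $U^{(i)}$.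

\begin{lemma}\label{lem:lambda}
\begin{itemize}
\item[(a)] $\lambda_j\bigl(x_i(a)x_j(s)x_i(-a)\bigr)=as$; in particular $\lambda_j(x_j(s))=0$.
\item[(b)] $\lambda_j(huh^{-1})=0$ for $h\in U_{\alpha_i}$ and $u\in U_\beta$ with $\beta\in\Delta^{re}_+\setminus\{\alpha_1,\alpha_2\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Use \eqref{eq:Fcocycle} and \eqref{eq:Fgen} with $i$ and $j$ interchanged. In (a), $F^j_{x_j(s)x_i(-a)}=-ar^{p-1}$, so the element has $F^j=a(r+s)^{p-1}-ar^{p-1}$, in which $r^{p-2}$ has coefficient $(p-1)as=-as$. In (b), $h$ and $u$ lie in $U^{(j)}$, where $F^j$ is additive, so $F^j_{huh^{-1}}=F^j_u$ is constant, and $p-2\ge1$.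
\end{proof}

A priori, $\lambda_j(g|^i_r)$ is information about the action of $g$ at depth three. The key fact is that it is already determined at depth two: it is the derivative of $F^i_g$.

\begin{proposition}\label{prop:jets}
\begin{itemize}
\item[(a)] For $g\in U_+$ and $r\in\mathbb F_p$: $\ \pi_j(g|^i_r)=\bigl(F^i_g(r),-(F^i_g)'(r)\bigr)$.
\item[(b)] For $g\in U^{(i)}$ with $F^i_g=a_{p-1}r^{p-1}+a_{p-2}r^{p-2}+\cdots$: $\ \pi_j(g|^i_\infty)=(a_{p-1},a_{p-2})$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Put $\Lambda_g(r)=\lambda_j(g|^i_r)$, which is defined by Lemma~\ref{lem:sections}(d). By \eqref{eq:cocycle}, $\Lambda$ satisfies the rule \eqref{eq:Fcocycle}, and so does $-(F^i)'$, because differentiation is additive and commutes with translations. So it suffices to prove $\Lambda_g=-(F^i_g)'$ on generators, using Lemmas~\ref{lem:sections} and~\ref{lem:lambda}.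
\begin{itemize}
\item $g=x_i(s)$: both sides vanish.
\item $g=x_j(s)$: for $r\ne0$ the section is $x_i(\frac1r)x_j(s)x_i(-\frac1r)$, with $\lambda_j=s/r$. For $r=0$ it lies in $U_{s_i\alpha_j}$, where $\lambda_j=0$. So $\Lambda_g=sr^{p-2}=-(sr^{p-1})'$.
\item $g\in U_\beta$, $\beta\in\Phi^{(j)}\setminus\{\alpha_j\}$: each section is a $U_{\alpha_i}$-conjugate of an element of $U_\beta$ or lies in $U_{s_i\beta}$ with $s_i\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$. So $\Lambda_g=0$, and $F^i_g$ is constant.
\item $g\in U_\beta$, $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$: the sections lie in $U_{s_i\beta}$ with $s_i\beta\in\Phi^{(j)}$, where $\lambda_j=0$ whether or not $s_i\beta=\alpha_j$. So $\Lambda_g=0$, and $F^i_g$ is constant.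
\end{itemize}

(b) The first coordinate is Lemma~\ref{lem:Fonto}(a). For the second, both $a_{p-2}$ and $\lambda_j$ are homomorphisms on $U^{(i)}$, so we compare them on the generators $huh^{-1}$, $h=x_i(a)$, of \eqref{eq:gens}. For $u=x_j(s)$, \eqref{eq:Fconj} gives $F^i=s(r-a)^{p-1}$, so $a_{p-2}=-(p-1)as=as=\lambda_j(huh^{-1})$. For the other $u$, $F^i$ is constant and both sides vanish.
\end{proof}

Part (b) is the analogue of (a) at the point at infinity: $a_{p-1}$ and $a_{p-2}$ are the value and the derivative at $t=0$ of $t^{p-1}F^i_g(1/t)$.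

\section{Separating the branches at depth three for $p=5$}\label{sec:example}

Proposition~\ref{prop:jets} is a strong constraint: the $p+1$ vectors $\pi_j(g|^i_\omega)\in\mathbb F_p^2$ depend on only $p$ parameters. So $U^{(i)}$ is far from acting independently on the branches at $v_i$. We show on the smallest case that its commutators do act independently. Let $p=5$ and $Q=\mathcal V^{(j)}_2=\mathbb F_5\times\mathcal P_{\le3}$, with polynomials written in a variable $\rho$. An element of $U^{(i)}$ acts on the ball of radius $3$ about $v_i$ through the images in $Q$ of its six sections.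

Take $f_1,f_2\in\mathcal P_{\le3}$ and $r\in\mathbb F_5$. By Proposition~\ref{prop:jets}(a) the section of $u_{f_k}$ at $r$ has image $(\ell_k,\phi_k)$ in $Q$ with
\[
\ell_k=f_k(r),\qquad \phi_k=f_k'(r)\rho^3+\cdots .
\]
By \eqref{eq:comm} the section of $[u_{f_1},u_{f_2}]$ at $r$ is $(0,\phi)$, where $\phi$ has degree at most $2$ and $\rho^2$-coefficient
\[
3f_1'(r)f_2(r)-3f_2'(r)f_1(r)=2\,(f_1f_2'-f_2f_1')(r).
\]
The Wronskian of $(1,r)$ is $1$, and that of $(r^3,r^2)$ is $2r^4-3r^4=-r^4$. So the element
\[
y=[u_1,u_r]\,[u_{r^3},u_{r^2}]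
\]
has at $r$ a section $(0,\psi_r)$ with $\deg\psi_r\le2$ and $\rho^2$-coefficient $2(1-r^4)$, which is $2$ for $r=0$ and $0$ for $r\ne0$. The branch $0$ is now distinguished, but the other $\psi_r$ may still be nonzero of degree at most $1$. To remove them, take commutators with $u_1$, whose sections at all $r\in\mathbb F_5$ have first coordinate $1$. By \eqref{eq:comm} this applies $\nabla$ to each $\psi_r$, and $\nabla^2$ sends $c\rho^2+\cdots$ to the constant $2c$. Hence $z=[[y,u_1],u_1]$ has section $(0,4)$ at $r=0$ and trivial section in $Q$ at $r\ne0$. At $\infty$, the images of all $u_f$ lie in the abelian subgroup $\{0\}\times\mathcal P_{\le3}$ of $Q$, because $\ell_j(u_f)=0$, so the section of $z$ is trivial there too.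

Thus $z$ acts nontrivially on the ball of radius $3$ about $v_i$, and moves only vertices of the branch $\tau^i_0\mathcal T_j$. Two things remain. The element $z$ may act on the other branches at greater depth, so we need the same mechanism at every depth $k$, and we obtain a true half-tree fixator only as a limit, in the complete group. And for $Q=\mathcal V^{(j)}_k$ there is no formula like \eqref{eq:comm}. The computation above, however, used only that $Q$ is nilpotent and that its abelianization is given by $\pi_j$; the next section isolates this argument and shows that the second property persists.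

\section{Commutator subgroups at every depth}\label{sec:induction}

Recall that $[\gamma_a(Q),\gamma_b(Q)]\le\gamma_{a+b}(Q)$; that the commutator induces a map $\gamma_l/\gamma_{l+1}\times Q/\gamma_2\to\gamma_{l+1}/\gamma_{l+2}$ that is a homomorphism in each variable and whose values generate the target; and that finite $p$-groups are nilpotent. On $\mathbb F_p^2$ put $\langle(a,\lambda),(a',\lambda')\rangle=a\lambda'-a'\lambda$.

\begin{lemma}\label{lem:nilpotent}
Let $Q$ be a nilpotent group and $\pi\colon Q\to\mathbb F_p^2$ a surjective homomorphism with kernel $\gamma_2(Q)$. Let $\Omega$ be a finite set and $Z\le Q^\Omega$ a subgroup such that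
\begin{itemize}
\item[(i)] for each $\omega\in\Omega$, the vectors $\pi(z_\omega)$, $z\in Z$, exhaust $\mathbb F_p^2$;
\item[(ii)] the functions $\omega\mapsto\langle\pi(z_\omega),\pi(z'_\omega)\rangle$, $z,z'\in Z$, span $\mathbb F_p^\Omega$ additively.
\end{itemize}
Then $[Z,Z]=\gamma_2(Q)^\Omega$.
\end{lemma}

\begin{proof}
Write $\gamma_l=\gamma_l(Q)$. The inclusion $[Z,Z]\le\gamma_2^\Omega$ holds coordinatewise. Choose $s,t\in Q$ with $\pi(s)=(1,0)$, $\pi(t)=(0,1)$. Modulo $\gamma_3$ we have $[s,t]^p\equiv[s^p,t]\equiv1$ since $s^p\in\gamma_2$. If $\pi(x)=(a,\lambda)$ and $\pi(x')=(a',\lambda')$, then $x\in s^at^\lambda\gamma_2$ and $x'\in s^{a'}t^{\lambda'}\gamma_2$, so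
\[
[x,x']\equiv[s,t]^{\langle\pi(x),\pi(x')\rangle}\pmod{\gamma_3},
\]
and $[s,t]$ generates $\gamma_2/\gamma_3$.

We prove by induction on $l\ge2$: \emph{for all $\omega_0\in\Omega$ and $x\in\gamma_l$ there is $y\in[Z,Z]$ with $y_{\omega_0}\in x\gamma_{l+1}$ and $y_\omega\in\gamma_{l+1}$ for $\omega\neq\omega_0$.} For $l=2$ write $x\equiv[s,t]^e$, use (ii) to express the function with value $e$ at $\omega_0$ and $0$ elsewhere as a sum of functions attached to pairs $z,z'$, and let $y$ be the product of the $[z,z']$. Assume the claim for $l$. The set of $x\in\gamma_{l+1}$ for which the claim for $l+1$ holds is a subgroup containing $\gamma_{l+2}$, so it suffices to treat $[x,w]$ with $x\in\gamma_l$, $w\in Q$. Take $y$ as above for $x$, and by (i) take $\tilde w\in Z$ with $\tilde w_{\omega_0}\in w\gamma_2$. Then $[y,\tilde w]\in[Z,Z]$ has $\omega_0$-coordinate congruent to $[x,w]$ modulo $\gamma_{l+2}$, and its other coordinates lie in $[\gamma_{l+1},Q]=\gamma_{l+2}$.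

So $[Z,Z]\cap\gamma_l^\Omega$ maps onto $(\gamma_l/\gamma_{l+1})^\Omega$ for all $l\ge2$. Since $\gamma_l=1$ for large $l$, descending induction gives $[Z,Z]\ge\gamma_l^\Omega$ for all $l\ge2$.
\end{proof}

By Proposition~\ref{prop:jets}(a), the functions in (ii) will be $\langle(f_1,-f_1'),(f_2,-f_2')\rangle=-(f_1f_2'-f_2f_1')$.

\begin{lemma}\label{lem:wronskian}
The functions $f_1f_2'-f_2f_1'$ with $f_1,f_2\in\mathcal P_{\le p-2}$ span all functions on $\mathbb F_p$ additively.
\end{lemma}

\begin{proof}
For $0\le a<b\le p-2$ and $\mu\in\mathbb F_p$, the pair $f_1=\mu r^a$, $f_2=r^b$ gives $\mu(b-a)r^{a+b-1}$ with $b-a\ne0$ in $\mathbb F_p$. The pairs $(0,b)$ for $1\le b\le p-2$, $(1,p-2)$ and $(2,p-2)$ give the exponents $0,\dots,p-3$, $p-2$ and $p-1$. The last two pairs are admissible because $2<p-2$.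
\end{proof}

\begin{remark}\label{rem:p3}
This is where $p\ge5$ is essential. For $p=3$ the Wronskians of polynomials of degree at most $1$ are constant, and the branches are not separated. The failure is not an artifact: $p=3$, $m=n=2$ satisfies the divisibility condition, and this is the affine case, in which the centralizer lattice is trivial by Example~\ref{ex:psl2}.
\end{remark}

\begin{proposition}\label{prop:abelianization}
For $k\ge2$ and $i=1,2$, the kernel of $\pi_i$ on $\mathcal V^{(i)}_k$ is $\gamma_2(\mathcal V^{(i)}_k)$. Its order is $p^{e_k}$, where $e_2=p-2$ and $e_{k+1}=p-2+pe_k$.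
\end{proposition}

\begin{proof}
We induct on $k$, for both indices at once; the case $k=2$ is Lemma~\ref{lem:V2}. Assume the statement for $k$. Let $Q=\mathcal V^{(j)}_k$, a finite $p$-group with $\ker\pi_j=\gamma_2(Q)$, and let $Y$ be the kernel of $\ell_i$ in $\mathcal V^{(i)}_{k+1}$, which is the image of $U^{(1)}\cap U^{(2)}$. Sections embed $Y$ in $Q^{\mathbb F_p}$, $y\mapsto(y_r)$, and $\pi_j(y_r)=(F^i_y(r),-(F^i_y)'(r))$, where $F^i_y$ ranges over all of $\mathcal P_{\le p-2}$ by Lemma~\ref{lem:Fonto}(b). Hypothesis (i) of Lemma~\ref{lem:nilpotent} holds at the point $r_0$ by taking $F^i_y=a-\lambda(r-r_0)$, and hypothesis (ii) is Lemma~\ref{lem:wronskian}. So $[Y,Y]=\gamma_2(Q)^{\mathbb F_p}$.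

Let $R$ be the kernel of $\mathcal V^{(i)}_{k+1}\to\mathcal V^{(i)}_2$, that is, $R=\{y\in Y:F^i_y=0\}$. If $F^i_y=0$, then its derivative vanishes too, so $y_r\in\ker\pi_j=\gamma_2(Q)$ for all $r$. Conversely, every element of $\gamma_2(Q)^{\mathbb F_p}=[Y,Y]$ lies in $Y$ and has $F^i_y(r)=\ell_j(y_r)=0$. Hence
\[
R=\gamma_2(Q)^{\mathbb F_p}=[Y,Y]\le\gamma_2(\mathcal V^{(i)}_{k+1}).
\]
A surjection maps $\gamma_2$ onto $\gamma_2$; as $\gamma_2(\mathcal V^{(i)}_{k+1})$ contains the kernel $R$, it is the full preimage of $\gamma_2(\mathcal V^{(i)}_2)$. That preimage is $\ker\pi_i$, and its order is $p^{p-2}|R|=p^{p-2+pe_k}$.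
\end{proof}

Now we apply Lemma~\ref{lem:nilpotent} to all $p+1$ branches at $v_i$.

\begin{corollary}\label{cor:product}
Let $k\ge2$, $Q=\mathcal V^{(j)}_k$, and let $Z_k\le Q^{\mathbb P}$ be the image of $U^{(i)}$ under $g\mapsto(g|^i_\omega)_{\omega\in\mathbb P}$. Then $Z_k\ge(\ker\pi_j|_Q)^{\mathbb P}$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:abelianization}, $\ker\pi_j|_Q=\gamma_2(Q)$, so it suffices to check the hypotheses of Lemma~\ref{lem:nilpotent}. The vectors $\pi_j(g|^i_\omega)$ are given by Proposition~\ref{prop:jets} in terms of $F^i_g$, which ranges over $\mathcal P_{\le p-1}$ by Lemma~\ref{lem:Fonto}(b). Hypothesis (i) holds at $r_0\in\mathbb F_p$ by taking $a-\lambda(r-r_0)$, and at $\infty$ by taking $ar^{p-1}+\lambda r^{p-2}$. For (ii), pairs from $\mathcal P_{\le p-2}$ have first coordinate $0$ at $\infty$, so they give functions vanishing at $\infty$, and by Lemma~\ref{lem:wronskian} these span all functions on $\mathbb P$ vanishing at $\infty$. The pair $r^{p-1},r^{p-2}$ gives a function with value $\langle(1,0),(0,1)\rangle=1$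 at $\infty$.
\end{proof}

\section{The local product decomposition}\label{sec:product}

Fix $i$. Let $M$ be the compact group of automorphisms of $X$ fixing $v_i$ and all edges at $v_i$, and let $\mathrm{Aut}(\mathcal T_j,v_j)$ be the automorphism group of the rooted tree. The map
\[
\theta\colon M\to \mathrm{Aut}(\mathcal T_j,v_j)^{\mathbb P},\qquad g\mapsto\bigl((\tau^i_\omega)^{-1}g\,\tau^i_\omega|_{\mathcal T_j}\bigr)_{\omega\in\mathbb P}
\]
is an isomorphism of topological groups, and on $U^{(i)}$ it is given by the sections. Let $\mathcal V^{(j)}$ be the closure of the image of $U^{(i)}$ in $\mathrm{Aut}(\mathcal T_j,v_j)$. Its elements agree on $\mathcal T^k_j$ with elements of $U^{(i)}$, so restriction maps $\mathcal V^{(j)}$ onto $\mathcal V^{(j)}_k$, and $\pi_j$ extends to a continuous homomorphism on $\mathcal V^{(j)}$ through $\mathcal V^{(j)}_2$. Put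
\[
\Psi_j=\ker(\pi_j|_{\mathcal V^{(j)}}),\qquad D=\theta^{-1}(\Psi_j^{\mathbb P}).
\]
The group $\Psi_j$ is compact. It maps onto the kernel of $\pi_j$ in $\mathcal V^{(j)}_k$, of order $p^{e_k}$ by Proposition~\ref{prop:abelianization}; since $e_k\to\infty$, it is infinite.

\begin{proposition}\label{prop:D}
$D$ is a compact open subgroup of $G^{(1)}$.
\end{proposition}

\begin{proof}
Let $\overline{U^{(i)}}\le M\cap G^{(1)}$ be the closure of the image of $U^{(i)}$ in $\mathrm{Aut}(X)$.

\emph{$D\le\overline{U^{(i)}}$.} Let $d\in D$ and $k\ge2$. The image of $\theta(d)$ in $(\mathcal V^{(j)}_k)^{\mathbb P}$ lies in $(\ker\pi_j)^{\mathbb P}$, hence in $Z_k$ by Corollary~\ref{cor:product}. So $d$ agrees with an element of $U^{(i)}$ on the ball of radius $k+1$ about $v_i$, for every $k$.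

\emph{$D$ is open in $\overline{U^{(i)}}$.} By Lemma~\ref{lem:sections}(d) and continuity, $\theta(\overline{U^{(i)}})\le(\mathcal V^{(j)})^{\mathbb P}$. So $D$ is the kernel of the continuous homomorphism $g\mapsto(\pi_j(\theta(g)_\omega))_{\omega}$ from the compact group $\overline{U^{(i)}}$ to the finite group $(\mathbb F_p^2)^{\mathbb P}$; it is compact and open in $\overline{U^{(i)}}$.

\emph{$\overline{U^{(i)}}$ is open in $G^{(1)}$.} The stabilizer $O$ of $c$ in $G^{(1)}$ is open. The image of $\Gamma^\dagger$ is dense in $G^{(1)}$, so the image of $\Gamma^\dagger\cap B_+$, the stabilizer of $c$ in $\Gamma^\dagger$, is dense in $O$. Now $U^{(i)}$ has index $p$ in $U_+$, and $U_+$ has finite index in $B_+=TU_+$ because $T$ is finite. So $\Gamma^\dagger\cap B_+$ is a finite union of cosets of $U^{(i)}$, and $O$ is a finite union of cosets of the closed subgroup $\overline{U^{(i)}}$. A closed subgroup of finite index is open.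
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The group $D$ is the direct product of the $p+1$ factors $D_\omega$, $\omega\in\mathbb P$, where $\theta(D_\omega)$ is the copy of $\Psi_j$ in the coordinate $\omega$. Each $D_\omega$ is closed, infinite, isomorphic to $\Psi_j$, and acts trivially outside the branch $\tau^i_\omega\mathcal T_j$. With Proposition~\ref{prop:D}, this is Theorem~\ref{thm:B}(a) for $v=v_i$. The factor $D_\infty$ is supported on $\mathcal T_j$ and so fixes $\mathcal T_i$ pointwise, which is Theorem~\ref{thm:A}(a) for $H=\mathcal T_i$. Both hold for $i=1$ and $i=2$.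

The edges adjacent to $gc$, for $g\in\Gamma^\dagger$, are the $g\tau^k_rc$ with $k\in\{1,2\}$ and $r\in\mathbb F_p$. As $X$ is connected, $\Gamma^\dagger$ is transitive on edges. So every vertex is a $\Gamma^\dagger$-translate of $v_1$ or $v_2$, and every half-tree is a $\Gamma^\dagger$-translate of $\mathcal T_1$ or $\mathcal T_2$. Conjugating gives Theorems~\ref{thm:B}(a) and~\ref{thm:A}(a) in general.

Finally, $G^{(1)}\in\mathcal S$ is a closed subgroup of $\mathrm{Aut}(X)$, the tree $X$ has degree $p+1\ge4$, and all half-trees have nontrivial fixators. Proposition~\ref{prop:LC} gives Theorems~\ref{thm:A}(b) and~\ref{thm:B}(b).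
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMR}
Pierre-Emmanuel Caprace, Timoth\'ee Marquis, Colin D. Reid,
\emph{Locally normal subgroups and ends of locally compact Kac-Moody groups},
arXiv:2112.04760 (2021).

\bibitem{Remy}
R\'emy, \emph{Groupes de Kac--Moody d\'eploy\'es et presque d\'eploy\'es}, 2002.

\bibitem{Tits}
Tits, \emph{Uniqueness and presentation of Kac--Moody groups over fields}, 1987.

\end{thebibliography}
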